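\title{Projective modules over $C^*$-algebras of separated graphs}

\begin{abstract}
For every finitely separated graph $(E,C)$ we prove that the natural map from the Leavitt path algebra $L_{\mathbb C}(E,C)$ to the graph $C^*$-algebra $C^*(E,C)$ induces an isomorphism $\mathcal V(L_{\mathbb C}(E,C))\to\mathcal V(C^*(E,C))$ of the monoids of equivalence classes of idempotent matrices. The main step identifies the cokernel of every left-invertible map between direct sums of the modules $vC^*(E,C)$. We linearize such a map, express its left-invertibility by a finite-dimensional matrix inequality, and use this inequality to deform the map while removing one generator at a time. The only further input is the known computation of $K_0(C^*(E,C))$. As consequences we obtain a version in which the summation relation is imposed only on some of the partition sets, and we show that the monoids $\mathcal V(B)$ of $C^*$-algebras $B$ are exactly the conical abelian monoids.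
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{separated graph} is a pair $(E,C)$, where $E=(E^0,E^1,r,s)$ is a directed graph and $C=\bigsqcup_{v\in E^0}C_v$, with each $C_v$ a partition of $r^{-1}(v)$ into nonempty subsets. It is \emph{finitely separated} if every $X\in C$ is finite. For a finitely separated graph and a field $K$ with involution, the \emph{Leavitt path algebra} $L_K(E,C)$ is the universal $*$-algebra generated by $E^0\cup E^1$ subject to
\begin{itemize}
\item[(V)] $vw=\delta_{v,w}v$ and $v=v^*$ for $v,w\in E^0$;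
\item[(E)] $e=r(e)\,e\,s(e)$ for $e\in E^1$;
\item[(SCK1)] $e^*f=\delta_{e,f}\,s(e)$ for $e,f\in X$, $X\in C$;
\item[(SCK2)] $v=\sum_{e\in X}ee^*$ for $v\in E^0$, $X\in C_v$.
\end{itemize}
The \emph{graph $C^*$-algebra} $C^*(E,C)$ is the universal $C^*$-algebra with the same generators and relations; vertices become projections and edges partial isometries. There is a natural $*$-homomorphism $L_{\mathbb C}(E,C)\hookrightarrow C^*(E,C)$ with dense image. Its injectivity plays no role below.

For a ring $R$, two idempotents $p,q$ of $M_\infty(R)=\bigcup_nM_n(R)$ are \emph{equivalent} if $p=ab$ and $q=ba$ for some $a,b\in M_\infty(R)$. The classes form an abelian monoid $\mathcal V(R)$ under $[p]+[q]=[p\oplus q]$, and $[p+q]=[p]+[q]$ when $pq=qp=0$. If $R$ is unital, then $p\mapsto pR^n$ identifies $\mathcal V(R)$ with the monoid of isomorphism classes of finitely generated projective right $R$-modules, and $K_0(R)$ is its Grothendieck group. For a $C^*$-algebra one may use projections in place of idempotents.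

The relations of a separated graph are relations between projective modules. For $X\in C_v$ put $r(X)=v$ and let $s(X)=\sum_{e\in X}s(e)$, a formal sum of vertices. By (SCK1) and (SCK2) the elements $ee^*$ $(e\in X)$ are orthogonal idempotents with sum $v$, and $ee^*$ is equivalent to $e^*e=s(e)$. Hence $[v]=\sum_{e\in X}[s(e)]$. Let $M(E,C)$ be the abelian monoid with generators $E^0$ and relations $r(X)=s(X)$ for $X\in C$. It records the isomorphisms that the presentation puts in by hand, and it maps to $\mathcal V$ of both algebras by $v\mapsto[v]$. We take two facts as known.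
\begin{itemize}
\item[(F1)] For every finitely separated graph, $v\mapsto[v]$ is an isomorphism $M(E,C)\cong\mathcal V(L_K(E,C))$.
\item[(F2)] For a non-separated column-finite graph $E$, that is, when each $r^{-1}(v)$ is finite and is not subdivided by $C_v$, one has $M(E)\cong\mathcal V(L_K(E))\cong\mathcal V(C^*(E))$ by the same maps.
\end{itemize}
This leads to the following problem, whose source is Lolk's paper \cite{Lolk}: \emph{does $L_{\mathbb C}(E,C)\hookrightarrow C^*(E,C)$ induce an isomorphism $\mathcal V(L_{\mathbb C}(E,C))\to\mathcal V(C^*(E,C))$ for every finitely separated graph $(E,C)$?}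

Besides (F2), the stable picture suggests a positive answer: by \cite[Theorem~5.2]{AraGoodearl}, $K_0(C^*(E,C))$ is the abelian \emph{group} with generators $E^0$ and relations $r(X)=s(X)$. But $K_0$ can forget almost everything. For one vertex $v$ and a set $X$ of two loops, $M(E,C)=\langle v\mid v=2v\rangle=\{0,v\}$ has trivial Grothendieck group, and we will see in Section~\ref{sec:consequences} that every conical monoid occurs as some $M(E,C)$, so no cancellation property is available to pass from $K_0$ back to $\mathcal V$. Density alone does not help either. The polynomial ring $\mathbb C[t]$ is dense in $C([0,1]\cup[2,3])$ and $\mathcal V(\mathbb C[t])=\mathbb N$ is generated by $[1]$, while the class of the indicator function of $[0,1]$ is not a multiple of $[1]$. (Throughout, $\mathbb N=\{0,1,2,\dots\}$.) The answer is nevertheless yes.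

\begin{theorem}\label{thm:main}
For every finitely separated graph $(E,C)$ the map $\Psi\colon M(E,C)\to\mathcal V(C^*(E,C))$, $v\mapsto[v]$, is an isomorphism. Consequently the map $\mathcal V(L_{\mathbb C}(E,C))\to\mathcal V(C^*(E,C))$ is an isomorphism.
\end{theorem}

For one vertex and $n$ loops, each forming a singleton set, the relations say that the loops are unitaries. So $L_{\mathbb C}(E,C)$ is the group algebra of the free group $\mathbb F_n$, $C^*(E,C)$ is the full group $C^*$-algebra $C^*(\mathbb F_n)$, and $M(E,C)=\mathbb N$. Theorem~\ref{thm:main} gives $\mathcal V(C^*(\mathbb F_n))=\mathbb N$ for all $n$: every finitely generated projective $C^*(\mathbb F_n)$-module is free.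

The main step is a nonstable statement. Let $A=C^*(E,C)$, and for $x\in\mathbb N^{E^0}$ let $P_x=\bigoplus_v(vA)^{x_v}$. We use the same letter for $x$ and for its class in $M(E,C)$.

\begin{theorem}\label{thm:coker}
Let $(E,C)$ be finitely separated with $E^0$ and $C$ finite, and let $T\colon P_x\to P_y$ be a left-invertible $A$-linear map. Then $\operatorname{coker}T\cong P_c$ for some $c\in\mathbb N^{E^0}$ with $y=x+c$ in $M(E,C)$.
\end{theorem}

The proof of Theorem~\ref{thm:coker} and of the injectivity of $\Psi$ is self-contained. Surjectivity of $\Psi$ uses one published stable result, that the classes $[v]$ generate $K_0(C^*(E,C))$; see Proposition~\ref{prop:K0}. Theorem~\ref{thm:main} has two consequences.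

\begin{theorem}\label{thm:relative}
Let $(E,C)$ be any separated graph and $S$ a set of finite members of $C$. Let the $*$-algebra $CL_{\mathbb C}(E,C,S)$ and the $C^*$-algebra $C^*(E,C,S)$ be universal for \textup{(V)}, \textup{(E)}, \textup{(SCK1)}, with \textup{(SCK2)} imposed only for $X\in S$. Then $\mathcal V(CL_{\mathbb C}(E,C,S))\to\mathcal V(C^*(E,C,S))$ is an isomorphism.
\end{theorem}

An abelian monoid $N$ is \emph{conical} if $a+b=0$ implies $a=b=0$. Write $a\le b$ if $b=a+c$ for some $c\in N$; an element $u$ is an \emph{order-unit} if every $a\in N$ satisfies $a\le nu$ for some $n\in\mathbb N$. We allow the empty graph, and we count the zero algebra as unital.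

\begin{theorem}\label{thm:realize}
An abelian monoid $N$ is isomorphic to $\mathcal V(B)$ for some $C^*$-algebra $B$ if and only if it is conical, and then one can take $B=C^*(E,C)$ with $(E,C)$ finitely separated. A pair $(N,u)$ is isomorphic to $(\mathcal V(B),[1_B])$ for some unital $C^*$-algebra $B$ if and only if $N$ is conical and $u$ is an order-unit.
\end{theorem}

The difficulty in Theorem~\ref{thm:coker} is the following. A small perturbation makes the entries of $T$ polynomial in the generators without changing the cokernel, but the left inverse does not become polynomial: $2+u$ is invertible in $C(\mathbb T)$ and not in $\mathbb C[u,u^{-1}]$. So (F1) cannot be applied, and we need a finite witness of left-invertibility that replaces the inverse. Section~\ref{sec:example} finds this witness in the smallest case. In general we factor $T$ as a scalar matrix times a map built by applying one generating unitary at a time (Section~\ref{sec:circuits}), obtain the witness as a scalar matrix inequality (Section~\ref{sec:certificates}), and let the signs in this inequality decide whether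 the last unitary is deformed away or divided out (Section~\ref{sec:induction}).

\section{Modules, representations and cokernels}\label{sec:prelim}

\subsection*{Reduction to finite graphs}
Let $(E,C)$ be finitely separated. Consider pairs $(F^0,D)$ of finite sets $F^0\subseteq E^0$ and $D\subseteq C$ such that $r(e),s(e)\in F^0$ whenever $e\in X\in D$. With $F^1=\bigcup D$ such a pair is a separated graph $(F,D)$ with finitely many vertices and edges. These pairs are directed by inclusion, and since each $X\in C$ is finite, every vertex and every $X$ occurs in one of them. The relations of a smaller pair are among those of a larger one, so there are connecting maps sending generators to generators. A family of elements satisfying the relations of $(E,C)$ is the same as a compatible system of such families for the pairs $(F,D)$. Hence $M(E,C)=\varinjlim M(F,D)$ and $C^*(E,C)=\varinjlim C^*(F,D)$. The functor $\mathcal V$ commutes with inductive limits of $C^*$-algebras, and the maps $\Psi$ are compatible with the connecting maps. It is therefore enough to prove that $\Psi$ is an isomorphism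 when $E^0$ and $C$ are finite.

\emph{From here through Section~\ref{sec:main}, $E^0$ and $C$ are finite and $A=C^*(E,C)$.} Then $A$ is unital with $1=\sum_vv$, and $\Psi(x)=[P_x]$.

\subsection*{Graded spaces}
A \emph{graded space} is a finite-dimensional Hilbert space $K=\bigoplus_{v\in E^0}K_v$, with dimension vector $\dim K=(\dim K_v)_v\in\mathbb N^{E^0}$. We write $\mathbb C^x=\bigoplus_v\mathbb C^{x_v}$, and $\mathbb C_v$ for $\mathbb C$ placed in degree $v$. Put $P_K=\bigoplus_vK_v\otimes vA$, so that $P_{\mathbb C^x}=P_x$. Since module maps $vA\to wA$ are left multiplications by elements of $wAv$,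
\[
\operatorname{Hom}(K,L):=\operatorname{Hom}_A(P_K,P_L)=\bigoplus_{v,w}B(K_v,L_w)\otimes wAv .
\]
In orthonormal bases these are matrices with blocks over $wAv$. They have adjoints and norms, and $\operatorname{Hom}(K,K)$ is a $C^*$-algebra with unit $1_K$.

A \emph{graded map} $\sigma\colon K\to L$ is a linear map with $\sigma(K_v)\subseteq L_v$ for all $v$. We regard it as the element $\sum_v\sigma_v\otimes v$ of $\operatorname{Hom}(K,L)$. This is compatible with products and adjoints, so positive graded operators are positive in $\operatorname{Hom}(K,K)$, bijective graded maps are module isomorphisms, and $P_K\cong P_{\dim K}$. For maps $T_1,T_2$ with common domain and targets $L_1,L_2$, the symbol $(T_1,T_2)$ denotes the resulting map into $L_1\oplus L_2$. For a Hermitian operator $Z$ on a graded space, $Z>0$ means $\langle Zk,k\rangle>0$ for all $k\ne0$; this holds trivially on the zero space.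

For $X\in C$ let $R_X=\mathbb C_{r(X)}$ and $S_X=\bigoplus_{e\in X}\mathbb C_{s(e)}$, with $j_e\colon\mathbb C_{s(e)}\to S_X$ the inclusion of the summand indexed by $e$. Then $\dim R_X=r(X)$ and $\dim S_X=s(X)$ are equal in $M(E,C)$. Let
\[
u_X=(e^*)_{e\in X}\in\operatorname{Hom}(R_X,S_X)
\]
be the column of the $e^*$. Its adjoint is the row $(e)_{e\in X}$. Relation (SCK2) reads $u_X^*u_X=1_{R_X}$ and (SCK1) reads $u_Xu_X^*=1_{S_X}$. Thus the relations say exactly that each $u_X$ is unitary.

\subsection*{Representations}
For Hilbert spaces $(H_v)_{v\in E^0}$ and a graded space $K$ put $H_K=\bigoplus_vK_v\otimes H_v$. Thus $H_{R_X}=H_{r(X)}$ and $H_{S_X}=\bigoplus_{e\in X}H_{s(e)}$, and graded maps $K\to L$ act as operators $H_K\to H_L$. A unital representation $\pi$ of $A$ on $\bigoplus_vH_v$ with $H_v$ the range of $\pi(v)$ lets every $T\in\operatorname{Hom}(K,L)$ act as an operator $H_K\to H_L$, compatibly with products, adjoints and order. The next lemma is the form in which the universal property of $A$ enters: the unitaries for different $X$ can be prescribed independently.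

\begin{lemma}\label{lem:rep}
Let $(H_v)$ be Hilbert spaces and let $U_X\colon H_{R_X}\to H_{S_X}$ $(X\in C)$ be arbitrary unitaries. Then there is a representation of $A$ on $\bigoplus_vH_v$ in which $u_X$ acts as $U_X$ for all $X$.
\end{lemma}

\begin{proof}
Let $\pi(v)$ be the projection onto $H_v$. Each edge $e$ lies in exactly one $X\in C$; let $\pi(e)$ be $U_X^*j_e\colon H_{s(e)}\to H_{r(e)}$, extended by zero. Then (V) and (E) hold. For $e,f\in X$ we have $j_e^*U_XU_X^*j_f=j_e^*j_f=\delta_{e,f}1$, which is (SCK1), and $\sum_{e\in X}U_X^*j_ej_e^*U_X=U_X^*U_X=1$, which is (SCK2). The $e$-component of $U_X$ is $j_e^*U_X=\pi(e)^*$.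
\end{proof}

If all $H_v=\ell^2$, unitaries $U_X$ exist because each $X$ is finite and nonempty. Hence $v\neq0$ in $A$ for every vertex $v$, that is,
\begin{equation}\label{eq:nonzero}
P_c=0\iff c=0\qquad(c\in\mathbb N^{E^0}).
\end{equation}
An empty set $X\in C_v$ would force $v=0$ by (SCK2); this is why the members of $C$ must be nonempty.

\subsection*{Cokernels}

\begin{lemma}\label{lem:coker}
Let $T\in\operatorname{Hom}(K,L)$.
\begin{itemize}
\item[(a)] $T$ is left-invertible if and only if $T^*T\ge\delta1_K$ for some $\delta>0$.
\item[(b)] If $WT=1_K$, then every $T'$ with $\|W\|\,\|T'-T\|<1$ is left-invertible.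
\item[(c)] If $(T_s)_{s\in[0,1]}$ is a norm-continuous path of left-invertible maps, then $\operatorname{coker}T_0\cong\operatorname{coker}T_1$.
\item[(d)] If $V\in\operatorname{Hom}(L,L')$ is invertible, then $\operatorname{coker}(VT)\cong\operatorname{coker}T$. For a graded space $Z$, the cokernel of $(T,0)\in\operatorname{Hom}(K,L\oplus Z)$ is $\operatorname{coker}T\oplus P_Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $WT=1_K$, then $1_K=T^*W^*WT\le\|W\|^2T^*T$. Conversely, if $T^*T\ge\delta1_K$, then $(T^*T)^{-1}T^*$ is a left inverse. (b) We have $\|WT'-1_K\|<1$, so $WT'$ is invertible. (c) The projection $T_s(T_s^*T_s)^{-1}T_s^*$ has range $T_sP_K$, so $\operatorname{coker}T_s\cong q_sP_L$ with $q_s=1_L-T_s(T_s^*T_s)^{-1}T_s^*$. The path $q_s$ is norm-continuous, and projections at distance less than $1$ in a unital $C^*$-algebra are unitarily equivalent. By compactness of $[0,1]$, $q_0$ and $q_1$ are unitarily equivalent. (d) is module algebra.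
\end{proof}

\section{The smallest case}\label{sec:example}

Let $E$ have one vertex $v$ and $n\ge1$ loops, with $C=\{X\}$ and $X=E^1$. For $n=1$ this is $A=C(\mathbb T)$. We have a unitary $u=u_X\colon A\to A^n$, and $M(E,C)=\langle v\mid v=nv\rangle$. Let $\iota\colon A\to A^n$ be the inclusion of the first summand and
\[
T=a\iota+bu,\qquad a,b\in\mathbb C,\quad|a|\ne|b| .
\]
If $|a|>|b|$, then $\iota^*\bigl(a\iota+(1-s)bu\bigr)=a+(1-s)b\,\iota^*u$ is invertible for $s\in[0,1]$, so $T$ deforms to $a\iota$ and $\operatorname{coker}T\cong A^{n-1}$. If $|b|>|a|$, then $u^*\bigl((1-s)a\iota+bu\bigr)=(1-s)a\,u^*\iota+b$ is invertible, so $T$ deforms to the isomorphism $bu$ and $\operatorname{coker}T=0$. In the notation of Theorem~\ref{thm:coker}, $x=v$ and $y=nv$; we get $c=(n-1)v$ in the first case, and $c=0$ in the second, where $y=x+c$ is the defining relation of $M(E,C)$.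

For a general $T$ no term dominates, and we need a mechanism that finds such paths. Write $T=\tau\Phi$ with $\Phi=(1,u)\colon A\to A\oplus A^n$ and the scalar matrix $\tau(k_0,k_1,\dots,k_n)=(ak_0+bk_1,bk_2,\dots,bk_n)$. For $N=\operatorname{diag}(-1,1,\dots,1)$ we have $\Phi^*N\Phi=-1+u^*u=0$. For $\mu\in\mathbb R$ and $\varepsilon>0$ let $D=\operatorname{diag}(-\varepsilon-\mu,\mu,\dots,\mu)$. Then $\Phi^*D\Phi=-\varepsilon$, so
\[
T^*T=\Phi^*(\tau^*\tau+D)\Phi+\varepsilon ,
\]
and the scalar inequality $\tau^*\tau+D>0$ proves that $T$ is left-invertible. The matrix $\tau^*\tau+D$ is the direct sum of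
\[
\begin{pmatrix}|a|^2-\varepsilon-\mu&\bar ab\\ a\bar b&|b|^2+\mu\end{pmatrix}
\qquad\text{and}\qquad(|b|^2+\mu)1_{n-1}.
\]
For $\varepsilon=0$ the first block has determinant $\mu(|a|^2-|b|^2-\mu)$. Choose $\mu$ strictly between $0$ and $|a|^2-|b|^2$. Then the determinant is positive and $|b|^2+\mu>0$, so $\tau^*\tau+D>0$ for $\varepsilon=0$ and hence for some $\varepsilon$ with $0<\varepsilon<|\mu|$.

Now look at the signs of $D$. If $|a|>|b|$, then $\mu>0$, and $D$ is positive exactly on the coordinates $k_1,\dots,k_n$. If $|b|>|a|$, then $\mu<0$, and $D$ is positive exactly on $k_0$. In both cases the path found above shrinks $\tau$ to zero on the positive part of $D$, where $\tau$ is not needed for the inequality. The sign of $\mu$ decides whether $u$ is discarded or survives as an isomorphism that can be divided out, at the price of one use of the relation $r(X)=s(X)$. The general proof repeats this step.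

\section{Circuits}\label{sec:circuits}

We need factorizations $T=\tau\Phi$ in which $\tau$ is scalar and $\Phi$ lists the intermediate results of computing $T$ with one application of some $u_X$ or $u_X^*$ at a time.

\begin{definition}\label{def:circuit}
A \emph{circuit of length $m$ over $x\in\mathbb N^{E^0}$} is a sequence of graded spaces $K^0,\dots,K^m$ and maps $\Phi_i\in\operatorname{Hom}(\mathbb C^x,K^i)$ with $K^0=\mathbb C^x$ and $\Phi_0=1$, built as follows. Step $i$ chooses a set $X_i\in C$, a direction, namely
\[
(J_i,O_i,w_i)=(R_{X_i},S_{X_i},u_{X_i})\ \text{(forward)}\quad\text{or}\quad(J_i,O_i,w_i)=(S_{X_i},R_{X_i},u_{X_i}^*)\ \text{(backward)},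
\]
and a graded map $a_i\colon K^{i-1}\to J_i$. It puts $K^i=K^{i-1}\oplus O_i$ (orthogonal sum) and $\Phi_i=(\Phi_{i-1},\,w_ia_i\Phi_{i-1})$.
\end{definition}

So step $i$ feeds a scalar combination of the known coordinates into the unitary $w_i\in\operatorname{Hom}(J_i,O_i)$ and stores the output in new coordinates. The first $i$ steps form a circuit of length $i$. Write $K=K^m=K^0\oplus O_1\oplus\dots\oplus O_m$ and $\Phi=\Phi_m$, and let $\operatorname{pr}_W$ denote the projection of $K$ onto a summand $W$. Define graded maps $\alpha_i\colon K\to R_{X_i}$ and $\beta_i\colon K\to S_{X_i}$ by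
\[
(\alpha_i,\beta_i)=(a_i\operatorname{pr}_{K^{i-1}},\operatorname{pr}_{O_i})\ \text{(forward)},\qquad(\alpha_i,\beta_i)=(\operatorname{pr}_{O_i},a_i\operatorname{pr}_{K^{i-1}})\ \text{(backward)}.
\]
They read off the two sides of the unitary used in step $i$:
\begin{equation}\label{eq:link}
u_{X_i}\alpha_i\Phi=\beta_i\Phi\qquad(i=1,\dots,m).
\end{equation}
For a forward step this is the definition of $\Phi_i$. For a backward step the definition gives $\alpha_i\Phi=u_{X_i}^*\beta_i\Phi$, and we apply $u_{X_i}$.

\begin{lemma}\label{lem:linearize}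
If the entries of $T\in\operatorname{Hom}(\mathbb C^x,\mathbb C^y)$ lie in the image of $L_{\mathbb C}(E,C)$, then $T=\tau\Phi$ for some circuit over $x$ and some graded map $\tau\colon K\to\mathbb C^y$.
\end{lemma}

\begin{proof}
Say that a circuit \emph{computes} $Y\in\operatorname{Hom}(\mathbb C^x,\mathbb C_v)$ if $Y=b\Phi$ for a graded map $b\colon K\to\mathbb C_v$. This property persists when steps are added and passes to linear combinations in a fixed degree. Every circuit computes the coordinate maps of $\mathbb C^x$. Let $Y=b\Phi$ be computed and let $e\in X$. If $v=r(e)$, a forward step with $X$ and input $b$ has output $u_XY$, whose $e$-component is $e^*Y$. If $v=s(e)$, a backward step with $X$ and input $j_eb$ has output $u_X^*j_eY=eY$.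

An entry of $T$ lies in some $wAv$ and is a linear combination of products of vertices, edges and adjoints of edges. Multiply these products by $w$ on the left and $v$ on the right. By (V) and (E), each nonzero one equals $v=w$ or a word $f_n\cdots f_1$ in edges and adjoints of edges in which adjacent vertices match, starting from $v$ on the right and ending at $w$ on the left. Hence each row of $T$ is a linear combination of maps $f_n\cdots f_1c$, $n\ge0$, where $c$ is a coordinate map of $\mathbb C^x$ and all terms end in the degree of that row. By the first paragraph, $n$ additional steps compute $f_n\cdots f_1c$. Finitely many such maps occur, so one circuit computes all rows of $T$, and the corresponding maps $b$ are the rows of $\tau$.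
\end{proof}

\section{Certificates of left-invertibility}\label{sec:certificates}

Fix a circuit of length $m$ over $x$, and write $i\sim j$ if $X_i=X_j$. In Section~\ref{sec:example} we used the scalar form $N$ that vanishes on the range of $\Phi$. If the same unitary is used in steps $i$ and $j$, it preserves the inner product of the two inputs, so each pair $i\sim j$ contributes such a form:
\begin{equation}\label{eq:vanish}
\Phi^*\beta_i^*\beta_j\Phi=\Phi^*\alpha_i^*u_{X_i}^*u_{X_j}\alpha_j\Phi=\Phi^*\alpha_i^*\alpha_j\Phi\qquad(i\sim j)
\end{equation}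
by \eqref{eq:link}. A \emph{multiplier} is a Hermitian matrix $\Lambda\in M_m(\mathbb C)$ with $\Lambda_{ij}=0$ unless $i\sim j$. For a multiplier $\Lambda$ and $\varepsilon>0$ define graded Hermitian operators on $K$ by
\[
N(\Lambda)=\sum_{i\sim j}\Lambda_{ij}\,(\beta_i^*\beta_j-\alpha_i^*\alpha_j),\qquad D(\Lambda,\varepsilon)=N(\Lambda)-\varepsilon p_0,
\]
where $p_0$ is the orthogonal projection of $K$ onto $K^0$. A \emph{certificate} for a graded map $\tau\colon K\to L$ is a pair $(\Lambda,\varepsilon)$ with $\tau^*\tau+D(\Lambda,\varepsilon)>0$. By \eqref{eq:vanish}, $\Phi^*N(\Lambda)\Phi=0$, and $\Phi^*p_0\Phi=1$ because the $K^0$-component of $\Phi$ is the identity. Hence, with $D=D(\Lambda,\varepsilon)$,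
\begin{equation}\label{eq:cert}
\tau^*\tau+D\ge0\ \Longrightarrow\ (\tau\Phi)^*(\tau\Phi)=\Phi^*(\tau^*\tau+D)\Phi+\varepsilon1\ge\varepsilon1 .
\end{equation}
A certificate for $\tau$ thus proves that $\tau\Phi$ is left-invertible. We now show the converse. By convex duality, the obstruction to a certificate is a positive operator on $K$ orthogonal to all $N(\Lambda)$. The point is that every such operator comes from a vector in a representation of $A$, where left-invertibility of $\tau\Phi$ can be tested. Let $\mathcal G$ be the set of graded operators $\rho\ge0$ on $K$ with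
\begin{equation}\label{eq:G}
\operatorname{tr}(\alpha_i^*\alpha_j\rho)=\operatorname{tr}(\beta_i^*\beta_j\rho)\qquad\text{for all }i\sim j .
\end{equation}

\begin{lemma}\label{lem:realize}
For every $\rho\in\mathcal G$ there are a representation of $A$ and a vector $h\in H_{\mathbb C^x}$ such that $\langle Z\Phi h,\Phi h\rangle=\operatorname{tr}(Z\rho)$ for every graded operator $Z$ on $K$.
\end{lemma}

\begin{proof}
Let $H_v=\ell^2$ for all $v$. We first choose a vector $k\in H_K$ with the right inner products and then choose the representation so that $k$ lies in the range of $\Phi$. For each $v$ take an orthonormal basis $(\xi_t)$ of $K_v$ and an orthonormal family $(\eta_t)$ in $H_v$, and put $k_v=\sum_t\rho_v^{1/2}\xi_t\otimes\eta_t$ and $k=(k_v)_v$. For graded $Z$,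
\[
\langle Zk,k\rangle=\sum_v\sum_t\langle Z_v\rho_v^{1/2}\xi_t,\rho_v^{1/2}\xi_t\rangle=\sum_v\operatorname{tr}(\rho_v^{1/2}Z_v\rho_v^{1/2})=\operatorname{tr}(Z\rho).
\]
Fix $X\in C$, and for the indices $i$ with $X_i=X$ put $p_i=\alpha_ik\in H_{R_X}$ and $q_i=\beta_ik\in H_{S_X}$. Taking $Z=\alpha_i^*\alpha_j$ and $Z=\beta_i^*\beta_j$, we see that \eqref{eq:G} says $\langle p_j,p_i\rangle=\langle q_j,q_i\rangle$. Therefore $\|\sum_ic_ip_i\|=\|\sum_ic_iq_i\|$ for all scalars $c_i$, and $p_i\mapsto q_i$ extends to a well-defined isometry of the span of the $p_i$ onto the span of the $q_i$. Both spans are finite-dimensional, and $H_{R_X}$ and $H_{S_X}$ are separable and infinite-dimensional because $X$ is finite and nonempty. So the orthogonal complements are isomorphic, and the isometry extends to a unitary $U_X\colon H_{R_X}\to H_{S_X}$. By Lemma~\ref{lem:rep} there is a representation in which each $u_X$ acts as $U_X$. In it, $u_{X_i}\alpha_ik=\beta_ik$ for all $i$, which in both directions means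
\[
\operatorname{pr}_{O_i}k=w_ia_i\operatorname{pr}_{K^{i-1}}k .
\]
Let $h=\operatorname{pr}_{K^0}k$. If $\Phi_{i-1}h=\operatorname{pr}_{K^{i-1}}k$, then $\Phi_ih=(\operatorname{pr}_{K^{i-1}}k,\,w_ia_i\operatorname{pr}_{K^{i-1}}k)=\operatorname{pr}_{K^i}k$. By induction $\Phi h=k$.
\end{proof}

\begin{lemma}\label{lem:certificate}
If $\tau\colon K\to L$ is graded and $T=\tau\Phi$ is left-invertible, then $\tau$ has a certificate.
\end{lemma}

\begin{proof}
Let $T^*T\ge\delta1$ with $\delta>0$, and put $\varepsilon=\delta/2$ and $R=\tau^*\tau-\varepsilon p_0$. Let $0\ne\rho\in\mathcal G$ and take $h$ as in Lemma~\ref{lem:realize}. Then $\|\Phi h\|^2=\operatorname{tr}\rho>0$, so $h\ne0$, and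
\begin{equation}\label{eq:test}
\operatorname{tr}(R\rho)=\|\tau\Phi h\|^2-\varepsilon\|p_0\Phi h\|^2=\|Th\|^2-\varepsilon\|h\|^2\ge\tfrac\delta2\|h\|^2>0 .
\end{equation}

Let $\mathcal H$ be the real vector space of graded Hermitian operators on $K$ with the inner product $\operatorname{tr}(ZZ')$, let $\mathcal H^{>}$ be the open convex cone of $Z>0$, and let $\mathcal N$ be the subspace of all $N(\Lambda)$. For $\rho\in\mathcal H$ let $g_{ij}=\operatorname{tr}((\beta_i^*\beta_j-\alpha_i^*\alpha_j)\rho)$ for $i\sim j$ and $g_{ij}=0$ otherwise. Then $g_{ji}=\overline{g_{ij}}$ and $\operatorname{tr}(N(\Lambda)\rho)=\sum\Lambda_{ij}g_{ij}$. The multiplier $\Lambda_{ij}=\overline{g_{ij}}$ gives $\sum|g_{ij}|^2$. So $\rho\perp\mathcal N$ if and only if \eqref{eq:G} holds.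

Suppose that $R$ does not lie in the open convex set $\mathcal H^>+\mathcal N$. A point outside an open convex set in a finite-dimensional space can be separated from it by a hyperplane: there is $0\ne\rho\in\mathcal H$ with $\operatorname{tr}(R\rho)\le\operatorname{tr}(Z\rho)$ for all $Z\in\mathcal H^>+\mathcal N$. Let $Z_0\in\mathcal H^>$ and $N\in\mathcal N$. Taking $Z=Z_0+tN$ with $t\to\pm\infty$ gives $\operatorname{tr}(N\rho)=0$. Taking $Z=tZ_0$ with $t\to\infty$ gives $\operatorname{tr}(Z_0\rho)\ge0$ for all $Z_0>0$, hence $\rho\ge0$. So $\rho\in\mathcal G$. Taking $Z=tZ_0$ with $t\to0$ gives $\operatorname{tr}(R\rho)\le0$, which contradicts \eqref{eq:test}. Hence $R=Z_0+N(\Lambda_0)$ with $Z_0>0$, and $\tau^*\tau+D(-\Lambda_0,\varepsilon)=R-N(\Lambda_0)>0$.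
\end{proof}

\begin{remark}\label{rem:universal}
Lemma~\ref{lem:certificate} depends on the universality of $A$ and fails for quotients. In the quotient $C(\{1,-1\})$ of $C(\mathbb T)$ the element $u-i$ is invertible. A certificate for it would, by \eqref{eq:cert}, make $u-i$ invertible in $C(\mathbb T)$, which it is not.
\end{remark}

\begin{example}\label{ex:offdiag}
The off-diagonal entries of $\Lambda$ are needed. Let $A=C(\mathbb T)$, with one vertex $v$ and $u=u_X$, and let $x=v$. Take a forward step with input $k_0$ and then a backward step with input $k_1$. Then $K=\mathbb C^3$, $\Phi=(1,u,u^*u)$, and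
\[
\alpha_1k=k_0,\qquad\beta_1k=k_1,\qquad\alpha_2k=k_2,\qquad\beta_2k=k_1 .
\]
Let $\tau k=k_0+k_2$, so $\tau\Phi=2$. If $\Lambda$ is diagonal, the form of $\tau^*\tau+D$ at $k=(1,1,-1)$ is $-\varepsilon$, so $\Lambda$ is not part of a certificate. For $\Lambda=\left(\begin{smallmatrix}0&1\\1&-1\end{smallmatrix}\right)$ we get $\langle N(\Lambda)k,k\rangle=|k_1|^2-2\operatorname{Re}(\bar k_0k_2)+|k_2|^2$, so the form of $\tau^*\tau+D$ is $(1-\varepsilon)|k_0|^2+|k_1|^2+2|k_2|^2$, which is positive definite for $\varepsilon<1$.
\end{example}

\section{Removing the last step}\label{sec:induction}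

The first lemma is the shrinking seen in Section~\ref{sec:example}.

\begin{lemma}\label{lem:shrink}
Let $D$ be a graded Hermitian operator on $K$ and $\tau\colon K\to L$ a graded map with $\tau^*\tau+D>0$. Let $P_\le$ and $P_>$ be the spectral projections of $D$ for $(-\infty,0]$ and $(0,\infty)$; they are graded. Then $\tau$ is injective on $P_\le K$, and $\tau_s=\tau\bigl(P_\le+(1-s)P_>\bigr)$ satisfies $\tau_s^*\tau_s+D>0$ for $s\in[0,1]$.
\end{lemma}

\begin{proof}
For $0\ne k\in P_\le K$ we have $\|\tau k\|^2>-\langle Dk,k\rangle\ge0$. For the second claim let $k\neq0$, write $k=k_\le+k_>$, and put $k'=k_\le+(1-s)k_>$, so $\tau_sk=\tau k'$. Since $\langle Dk_>,k_>\rangle\ge0$,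
\[
\langle Dk,k\rangle=\langle Dk_\le,k_\le\rangle+\langle Dk_>,k_>\rangle\ge\langle Dk_\le,k_\le\rangle+(1-s)^2\langle Dk_>,k_>\rangle=\langle Dk',k'\rangle .
\]
So $\|\tau_sk\|^2+\langle Dk,k\rangle\ge\|\tau k'\|^2+\langle Dk',k'\rangle>0$ if $k'\ne0$. If $k'=0$, then $k=k_>\ne0$ and the form equals $\langle Dk_>,k_>\rangle>0$.
\end{proof}

To use the lemma we must know how $P_\le$ meets the output space of the last step. In general $D$ couples this space to the earlier coordinates, as in Example~\ref{ex:offdiag}. Completing the square in the last index of $\Lambda$ removes the coupling. It amounts to a change of coordinates in $K$ that replaces the last step by another application of the same unitary, and it leaves behind a multiplier for the shorter circuit.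

\begin{proposition}\label{prop:main}
Let $\Phi$ be a circuit of length $m$ over $x$ and let $\tau\colon K\to L$ be a graded map that has a certificate. Then $\operatorname{coker}(\tau\Phi)\cong P_c$ for some $c\in\mathbb N^{E^0}$ with $\dim L=x+c$ in $M(E,C)$.
\end{proposition}

\begin{proof}
We use induction on $m$, for all circuits of length $m$ over $x$ and all $L$, $\tau$ at once. Let $(\Lambda,\varepsilon)$ be a certificate, $D=D(\Lambda,\varepsilon)$ and $y=\dim L$.

If $m=0$, then $\tau^*\tau>\varepsilon$ on $\mathbb C^x$, so $\tau$ is injective. Then $c=y-x\in\mathbb N^{E^0}$, a graded isomorphism $L\cong\mathbb C^x\oplus\mathbb C^c$ turns $\tau$ into $(1,0)$, and $\operatorname{coker}\tau\cong P_c$.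

Let $m\ge1$. Write $X=X_m$, $(J,O,w)=(J_m,O_m,w_m)$, $K'=K^{m-1}$, $\Phi'=\Phi_{m-1}$, $\operatorname{pr}=\operatorname{pr}_{K'}$ and $\mu=\Lambda_{mm}\in\mathbb R$. The condition $\tau^*\tau+D>0$ is open in $\Lambda$, so after a small change of $\mu$, which does not affect $\tau\Phi$, we may assume $\mu\ne0$.

\emph{Completing the square.} For $i,j<m$ let $\Lambda'_{ij}=\Lambda_{ij}-\mu^{-1}\Lambda_{im}\Lambda_{mj}$. This matrix is Hermitian, and $\Lambda_{im}\Lambda_{mj}\ne0$ forces $i\sim m\sim j$, so $\Lambda'$ is a multiplier for the circuit $\Phi'$. For $\sigma\in\{\alpha,\beta\}$ put $\tilde\sigma=\sigma_m+\mu^{-1}\sum_j\Lambda_{mj}\sigma_j$, the sum over $j<m$ with $j\sim m$. Using $\overline{\Lambda_{mi}}=\Lambda_{im}$,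
\[
\mu\,\tilde\sigma^*\tilde\sigma=\mu\,\sigma_m^*\sigma_m+\sum_j\Lambda_{mj}\sigma_m^*\sigma_j+\sum_i\Lambda_{im}\sigma_i^*\sigma_m+\mu^{-1}\sum_{i,j}\Lambda_{im}\Lambda_{mj}\sigma_i^*\sigma_j ,
\]
with $i,j<m$ and $i,j\sim m$. Hence $\sum_{i\sim j}\Lambda_{ij}\sigma_i^*\sigma_j=\sum_{i\sim j,\ i,j<m}\Lambda'_{ij}\sigma_i^*\sigma_j+\mu\,\tilde\sigma^*\tilde\sigma$. For $i<m$ the maps $\alpha_i,\beta_i$ are the corresponding maps of the circuit $\Phi'$ composed with $\operatorname{pr}$. With $D'=D(\Lambda',\varepsilon)$ on $K'$, formed for the circuit $\Phi'$, we obtain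
\[
D=\operatorname{pr}^*D'\operatorname{pr}+\mu\,(\tilde\beta^*\tilde\beta-\tilde\alpha^*\tilde\alpha),\qquad u_X\tilde\alpha\Phi=\tilde\beta\Phi,
\]
the second identity by \eqref{eq:link} and linearity.

\emph{Input and output.} If the last step is forward, then $\tilde\alpha\colon K\to J$ factors through $\operatorname{pr}$, and $\tilde\beta\colon K\to O$ is $\operatorname{pr}_O$ plus a map that factors through $\operatorname{pr}$. Write $\tilde\alpha=a\operatorname{pr}$, $o=\tilde\beta$ and $\nu=\mu$. If the last step is backward, then $\tilde\beta\colon K\to J$ factors through $\operatorname{pr}$, and $\tilde\alpha\colon K\to O$ is $\operatorname{pr}_O$ plus a map that factors through $\operatorname{pr}$. Write $\tilde\beta=a\operatorname{pr}$, $o=\tilde\alpha$ and $\nu=-\mu$. In both cases $a\colon K'\to J$ is graded, $o=\operatorname{pr}_O+g\operatorname{pr}$ with $g\colon K'\to O$ graded, $\nu\ne0$, and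
\[
D=\operatorname{pr}^*\tilde D\operatorname{pr}+\nu\,o^*o\quad\text{with}\quad\tilde D=D'-\nu\,a^*a,\qquad o\Phi=wa\Phi' .
\]
Let $\gamma=(\operatorname{pr},o)$. It is a graded automorphism of $K=K'\oplus O$, with inverse $(k',t)\mapsto(k',t-gk')$, and the last display says
\begin{equation}\label{eq:split}
D=\gamma^*(\tilde D\oplus\nu1_O)\gamma,\qquad\gamma\Phi=(\Phi',wa\Phi') .
\end{equation}

\emph{Deformation.} Put $\tau'=\tau\gamma^{-1}$. Then $\tau'^*\tau'+(\tilde D\oplus\nu1_O)=(\gamma^{-1})^*(\tau^*\tau+D)\gamma^{-1}>0$. Apply Lemma~\ref{lem:shrink} to $\tau'$ and $\tilde D\oplus\nu1_O$, obtaining $P_\le$ and the path $\tau'_s$. By \eqref{eq:split}, $(\tau'_s\gamma)^*(\tau'_s\gamma)+D=\gamma^*\bigl(\tau_s'^*\tau'_s+(\tilde D\oplus\nu1_O)\bigr)\gamma>0$, so by \eqref{eq:cert} all maps $\tau'_s\gamma\Phi$ are left-invertible. Lemma~\ref{lem:coker}(c) gives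
\[
\operatorname{coker}(\tau\Phi)\cong\operatorname{coker}(\tau'P_\le\gamma\Phi).
\]
Let $\tilde K\subseteq K'$ be the spectral subspace of $\tilde D$ for $(-\infty,0]$, let $P\colon K'\to\tilde K$ be the orthogonal projection, and let $\tilde n=\dim\tilde K$. Fix $b>0$ with $b^2>\|\tilde D\|$. Then
\begin{equation}\label{eq:b}
b^2P^*P+\tilde D>0,
\end{equation}
since the eigenvalues of this operator are $b^2+\lambda$ for the eigenvalues $\lambda\le0$ of $\tilde D$, and $\lambda$ for the eigenvalues $\lambda>0$.

\emph{Case $\nu>0$: the output is discarded.} Here $P_\le K=\tilde K$, and $\tau'$ is injective on $\tilde K$. So $y=\tilde n+z$ with $z\in\mathbb N^{E^0}$, and there is a graded isomorphism $\theta\colon L\to\tilde K\oplus\mathbb C^z$ such that $\theta\tau'$ is the inclusion on $\tilde K$. By \eqref{eq:split}, $\theta\tau'P_\le\gamma\Phi=(P\Phi',0)$. Lemma~\ref{lem:coker}(d) gives $\operatorname{coker}(\tau\Phi)\cong\operatorname{coker}(bP\Phi')\oplus P_z$. The pair $(\Lambda',\varepsilon)$ is a certificate for $bP\colon K'\to\tilde K$, because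
\[
b^2P^*P+D'=b^2P^*P+\tilde D+\nu\,a^*a>0
\]
by \eqref{eq:b}. By induction, $\operatorname{coker}(bP\Phi')\cong P_{c'}$ with $\tilde n=x+c'$ in $M(E,C)$. With $c=c'+z$ we get $\operatorname{coker}(\tau\Phi)\cong P_c$ and $y=\tilde n+z=x+c$ in $M(E,C)$.

\emph{Case $\nu<0$: the unitary is divided out.} Here $P_\le K=\tilde K\oplus O$, and $\tau'$ is injective on it. So $y=\tilde n+\dim O+z$ with $z\in\mathbb N^{E^0}$, and there is a graded isomorphism $\theta\colon L\to\tilde K\oplus O\oplus\mathbb C^z$ such that $\theta\tau'$ is the inclusion on $\tilde K\oplus O$. By \eqref{eq:split}, $\theta\tau'P_\le\gamma\Phi=(P\Phi',wa\Phi',0)$. The invertible map $b1_{\tilde K}\oplus|\nu|^{1/2}w^*\in\operatorname{Hom}(\tilde K\oplus O,\tilde K\oplus J)$ carries $(P\Phi',wa\Phi')$ to $\tau''\Phi'$, where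
\[
\tau''=(bP,|\nu|^{1/2}a)\colon K'\to\tilde K\oplus J .
\]
Hence $\operatorname{coker}(\tau\Phi)\cong\operatorname{coker}(\tau''\Phi')\oplus P_z$. Now $D'=\tilde D-|\nu|a^*a$ is smaller than $\tilde D$, but the component $a$ that we kept makes up exactly this loss:
\[
\tau''^*\tau''+D'=b^2P^*P+|\nu|a^*a+\tilde D-|\nu|a^*a=b^2P^*P+\tilde D>0 .
\]
So $(\Lambda',\varepsilon)$ is a certificate for $\tau''$. By induction, $\operatorname{coker}(\tau''\Phi')\cong P_{c'}$ with $\tilde n+\dim J=x+c'$ in $M(E,C)$. One of $\dim J$, $\dim O$ is $r(X)$ and the other is $s(X)$, so they are equal in $M(E,C)$. With $c=c'+z$ we get $\operatorname{coker}(\tau\Phi)\cong P_c$ and $y=\tilde n+\dim O+z=\tilde n+\dim J+z=x+c$ in $M(E,C)$.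
\end{proof}

In Example~\ref{ex:offdiag} the last step is backward with $\mu=-1$, so $\nu=1$. We find $\Lambda'=1$, $o(k)=\tilde\alpha k=k_2-k_0$ and $a=0$. Thus $\gamma\Phi=(1,u,0)$: completing the square has detected the cancellation $u^*u=1$. Further $\tilde D=D'=\operatorname{diag}(-1-\varepsilon,1)$ and $\tau'k=2k_0+k_2$, so $\tau'P_\le\gamma\Phi=2$.

\begin{proof}[Proof of Theorem~\ref{thm:coker}]
Let $WT=1$. The image of $L_{\mathbb C}(E,C)$ is dense in $A$ and contains the vertices, so its intersection with $wAv$ is dense in $wAv$. Choose $T'\in\operatorname{Hom}(\mathbb C^x,\mathbb C^y)$ with entries in this image and $\|W\|\,\|T'-T\|<1$. By Lemma~\ref{lem:coker}(b) all maps $(1-s)T+sT'$ are left-invertible, so $\operatorname{coker}T\cong\operatorname{coker}T'$ by Lemma~\ref{lem:coker}(c). Write $T'=\tau\Phi$ by Lemma~\ref{lem:linearize}. Then $\tau$ has a certificate by Lemma~\ref{lem:certificate}, and Proposition~\ref{prop:main} applies.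
\end{proof}

\section{Proof of the main theorem}\label{sec:main}

Theorem~\ref{thm:coker} describes the modules $Q$ with $Q\oplus P_x\cong P_y$. To see that every finitely generated projective module is of this kind we need stable information. A statement like Theorem~\ref{thm:coker} cannot supply it: over $\mathbb C^2$ every left-invertible map between free modules of finite rank has free cokernel, yet $\mathbb C\oplus0$ is projective and not free.

\begin{proposition}\label{prop:K0}
If $E^0$ and $C$ are finite, then $K_0(A)$ is generated by $\{[v]:v\in E^0\}$.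
\end{proposition}

This is part of \cite[Theorem~5.2]{AraGoodearl}: for finitely separated $(E,C)$, the group $K_0(C^*(E,C))$ is the cokernel of the map $1_C-A_{(E,C)}\colon\mathbb Z^{(C)}\to\mathbb Z^{(E^0)}$, which in our notation sends $X$ to $r(X)-s(X)$, and the canonical generators of $\mathbb Z^{(E^0)}$ correspond to the classes $[v]$. The proposition also follows from (F2) and a theorem on free products, as we now show.

Let $B$ be unitally embedded in unital $C^*$-algebras $A_1$ and $A_2$. The full amalgamated free product $A_1*_BA_2$ is the unital $C^*$-algebra that is universal for pairs of unital $*$-homomorphisms from $A_1$ and $A_2$ that agree on $B$. By Thomsen \cite{Thomsen}, and in greater generality Fima and Germain \cite{FimaGermain}, if $B$ is finite-dimensional and $A_1,A_2$ are separable, then the sequence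
\[
K_0(A_1)\oplus K_0(A_2)\to K_0(A_1*_BA_2)\to K_1(B)
\]
is exact, where the first map is induced by the inclusions.

\begin{proof}[Second proof of Proposition~\ref{prop:K0}]
Let $B=\mathbb C^{E^0}$. For $D\subseteq C$ let $A_D$ be the $C^*$-algebra of the separated graph with vertex set $E^0$, edge set $\bigcup D$ and partition $D$. It is separable and unital, $A_\emptyset=B$ and $A_C=A$. By \eqref{eq:nonzero} for this graph, the vertices are nonzero orthogonal projections with sum $1$, so $B$ embeds unitally in $A_D$. For $X\in C\setminus D$, comparing generators and relations gives $A_{D\cup\{X\}}=A_D*_BA_{\{X\}}$. The algebra $A_{\{X\}}$ is the $C^*$-algebra of a finite non-separated graph, so by (F2) the vertices generate $\mathcal V(A_{\{X\}})$ and hence $K_0(A_{\{X\}})$. Since $K_1(B)=0$, the map $K_0(A_D)\oplus K_0(A_{\{X\}})\to K_0(A_{D\cup\{X\}})$ is surjective. The vertices generate $K_0(B)=\mathbb Z^{E^0}$, and induction on $|D|$ finishes the proof.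
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:prelim} it suffices to show that $\Psi$ is bijective when $E^0$ and $C$ are finite.

\emph{Injectivity.} Let $x,y\in\mathbb N^{E^0}$ with $\Psi(x)=\Psi(y)$. Then there is an isomorphism $T\colon P_x\to P_y$. By Theorem~\ref{thm:coker}, $0=\operatorname{coker}T\cong P_c$ with $y=x+c$ in $M(E,C)$. By \eqref{eq:nonzero}, $c=0$, so $x=y$ in $M(E,C)$.

\emph{Surjectivity.} Let $Q$ be a finitely generated projective $A$-module. By Proposition~\ref{prop:K0} there are $x,y\in\mathbb N^{E^0}$ with $[Q]=[P_y]-[P_x]$ in $K_0(A)$. By the construction of the Grothendieck group, $Q\oplus P_x\oplus Q'\cong P_y\oplus Q'$ for some finitely generated projective $Q'$, and after adding a complement we may take $Q'=A^n$. Now $A^n=P_{n\mathbf 1}$, where $\mathbf 1=\sum_vv\in\mathbb N^{E^0}$. So $P_{x+n\mathbf 1}$ is a direct summand of $P_{y+n\mathbf 1}$ with complement $Q$; that is, $Q$ is the cokernel of a left-invertible map $P_{x+n\mathbf 1}\to P_{y+n\mathbf 1}$. By Theorem~\ref{thm:coker}, $Q\cong P_c$ for some $c$, and $[Q]=\Psi(c)$.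

Finally, for arbitrary finitely separated $(E,C)$, the map $\Psi$ is the composite of the isomorphism (F1) with $\mathcal V(L_{\mathbb C}(E,C))\to\mathcal V(C^*(E,C))$, so the latter is an isomorphism.
\end{proof}

\section{Two consequences}\label{sec:consequences}

Both proofs pass from an algebra to a corner.

\begin{lemma}\label{lem:corner}
Let $R$ be a ring, not necessarily unital, and $p\in R$ an idempotent such that $[p]$ is an order-unit of $\mathcal V(R)$. Then the inclusion $pRp\subseteq R$ induces an isomorphism $\mathcal V(pRp)\to\mathcal V(R)$.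
\end{lemma}

\begin{proof}
If $e=ab$ and $f=ba$ are equivalent idempotents, then also $e=(eaf)(fbe)$ and $f=(fbe)(eaf)$, so we may assume $a=eaf$ and $b=fbe$. If $e,f\in M_\infty(pRp)$, this puts $a$ and $b$ in $M_\infty(pRp)$, which proves injectivity. Let $q\in M_\infty(R)$ be idempotent. There are an idempotent $q'$ and $n\in\mathbb N$ with $q\oplus q'=ab$ and $p_n=ba$, where $p_n=p\oplus\dots\oplus p$ ($n$ terms), $a=ap_n$ and $b=p_nb$. Let $q_0=q\oplus0$. Then $(q_0a)(bq_0)=q_0$, so $(bq_0)(q_0a)$ is an idempotent equivalent to $q_0$, and it lies in $p_nM_\infty(R)p_n=M_n(pRp)$. This proves surjectivity.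
\end{proof}

In any ring, if $q$ and $p$ are idempotents with $q=pqp$, then $[p]=[q]+[p-q]$, so $[q]\le[p]$. In particular $[1_R]$ is an order-unit of $\mathcal V(R)$ when $R$ is unital.

\subsection*{Omitting some of the relations (SCK2)}
If (SCK2) is not imposed for $X$, the defect $r(X)-\sum_{e\in X}ee^*$ is a projection. The idea is to make it the range projection of a new edge, so that (SCK2) holds again in a larger graph.

\begin{proof}[Proof of Theorem~\ref{thm:relative}]
\emph{Finite subobjects.} Consider the following data: finite sets $F^0\subseteq E^0$ and $D\subseteq C$, and for each $X\in D$ a finite nonempty set $X_F\subseteq X$, with $X_F=X$ when $X\in S$, such that all ranges and sources of edges in the sets $X_F$ lie in $F^0$. They define a finite separated graph with partition sets $X_F$, and we impose (SCK2) only for $X\in D\cap S$. Order the data by inclusion of $F^0$, $D$ and each $X_F$. They are directed, and every relation of $(E,C,S)$ occurs in one of them. Enlarging $X_F$ for $X\notin S$ preserves the relations, because only (SCK1) is imposed there. So $CL_{\mathbb C}(E,C,S)$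 is the direct limit of the corresponding rings and $C^*(E,C,S)$ is the inductive limit of the corresponding $C^*$-algebras. The functor $\mathcal V$ commutes with both kinds of limits; for rings this holds because idempotent matrices and equivalences involve finitely many elements and equations. We may therefore assume that $E^0$, $E^1$ and $C$ are finite.

\emph{Adding vertices.} For each $X\in C\setminus S$ add a vertex $w_X$ and an edge $g_X$ with $s(g_X)=w_X$ and $r(g_X)=r(X)$, and replace $X$ by $X\cup\{g_X\}$. This gives a finite separated graph $(\hat E,\hat C)$. Write $CL=CL_{\mathbb C}(E,C,S)$, $\hat L=L_{\mathbb C}(\hat E,\hat C)$, $\hat A=C^*(\hat E,\hat C)$ and $p=\sum_{v\in E^0}v$. The relations of $CL$ hold in $p\hat Lp$, so there is a $*$-homomorphism $\iota\colon CL\to p\hat Lp$ fixing the vertices and edges of $E$.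

\emph{$\iota$ is surjective.} As in the proof of Lemma~\ref{lem:linearize}, $p\hat Lp$ is spanned by $E^0$ and by words in edges and adjoints of edges with matching adjacent vertices whose two end vertices lie in $E^0$. The only letter with $w_X$ at its right end is $g_X$, and the only letter with $w_X$ at its left end is $g_X^*$. So in such a word every $g_X$ is followed by $g_X^*$ and every $g_X^*$ is preceded by $g_X$. The word is thus a product of letters from $E$ and factors $g_Xg_X^*=r(X)-\sum_{e\in X}ee^*$, all in the image of $\iota$.

\emph{$\iota$ is injective.} For $X\in C\setminus S$ let $q_X=r(X)-\sum_{e\in X}ee^*\in CL$. By (SCK1) the $ee^*$ are orthogonal self-adjoint idempotents under $r(X)$, so $q_X$ is a self-adjoint idempotent with $r(X)q_X=q_X$, and $e^*q_X=e^*-s(e)e^*=0$ for $e\in X$. Let $\epsilon_{ij}$ be matrix units indexed by $\{0\}\sqcup(C\setminus S)$, and define $\theta\colon\hat L\to M_{1+|C\setminus S|}(CL)$ by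
\[
v\mapsto v\otimes\epsilon_{00},\qquad e\mapsto e\otimes\epsilon_{00},\qquad w_X\mapsto q_X\otimes\epsilon_{XX},\qquad g_X\mapsto q_X\otimes\epsilon_{0X}
\]
for $v\in E^0$, $e\in E^1$. The relations among old generators hold in the corner $\epsilon_{00}$, and the images of all vertices are orthogonal self-adjoint idempotents. The relations involving $g_X$ hold as well:
\begin{align*}
r(X)\,g_X\,w_X&\mapsto r(X)q_Xq_X\otimes\epsilon_{0X}=q_X\otimes\epsilon_{0X}, & g_X^*g_X&\mapsto q_X\otimes\epsilon_{XX},\\
\textstyle\sum_{e\in X}ee^*+g_Xg_X^*&\mapsto r(X)\otimes\epsilon_{00}, & e^*g_X&\mapsto e^*q_X\otimes\epsilon_{0X}=0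
\end{align*}
for $e\in X$, and the relation for $g_X^*e$ is the adjoint of the last one. So $\theta$ is well defined, and $\theta\iota(a)=a\otimes\epsilon_{00}$ shows that $\iota$ is injective.

\emph{The $C^*$-level.} The same formulas define $*$-homomorphisms $\iota\colon C^*(E,C,S)\to p\hat Ap$ and $\theta\colon\hat A\to M_{1+|C\setminus S|}(C^*(E,C,S))$ with $\theta\iota(a)=a\otimes\epsilon_{00}$, so $\iota$ is injective. Its image is closed and contains the image of $p\hat Lp$, which is dense in $p\hat Ap$. Hence $C^*(E,C,S)\cong p\hat Ap$.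

\emph{Corners.} In $\hat L$ and in $\hat A$ we have $[w_X]=[g_X^*g_X]=[g_Xg_X^*]\le[p]$, and $1=p+\sum_Xw_X$. So $[1]\le(1+|C\setminus S|)[p]$, and $[p]$ is an order-unit. By Lemma~\ref{lem:corner} the horizontal maps in
\[
\begin{array}{ccccc}
\mathcal V(CL)&\to&\mathcal V(p\hat Lp)&\to&\mathcal V(\hat L)\\
\downarrow&&\downarrow&&\downarrow\\
\mathcal V(C^*(E,C,S))&\to&\mathcal V(p\hat Ap)&\to&\mathcal V(\hat A)
\end{array}
\]
are isomorphisms. The diagram commutes because the underlying diagram of homomorphisms commutes on generators. The right vertical map is an isomorphism by Theorem~\ref{thm:main}, hence so is the left one.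
\end{proof}

\subsection*{Conical monoids}

\begin{proof}[Proof of Theorem~\ref{thm:realize}]
An idempotent equivalent to $0$ is $0$, since $p=ab$ and $ba=0$ give $p=p^2=a(ba)b=0$. So $[p]+[q]=0$ forces $p\oplus q=0$, and $\mathcal V(B)$ is conical. If $B$ is unital, $[1_B]$ is an order-unit.

Conversely, let $N$ be a conical abelian monoid; we turn its addition table into a separated graph. Let $E^0=\{v_a:a\in N\setminus\{0\}\}$. For each ordered pair $(a,b)$ of nonzero elements, $a+b\ne0$ because $N$ is conical, and we take a set $X_{a,b}$ of two new edges with common range $v_{a+b}$ and sources $v_a$ and $v_b$. Let $C_{v_d}=\{X_{a,b}:a+b=d\}$. This is a finitely separated graph with $M(E,C)=\langle v_a\mid v_{a+b}=v_a+v_b\rangle$. The assignment $v_a\mapsto a$ respects the relations and defines a homomorphism $M(E,C)\to N$. The map $a\mapsto v_a$, $0\mapsto0$ is additive, by the relations when both summands are nonzero and trivially otherwise. The two maps are mutually inverse on generators. By Theorem~\ref{thm:main}, $N\cong\mathcal V(C^*(E,C))$ via $a\mapsto[v_a]$.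

Let $u$ be an order-unit of $N$. If $N=0$, take $B=0$. If $N\ne0$, then $u\neq0$, since $a\le n\cdot0$ implies $a=0$ in a conical monoid. The class $[v_u]$ corresponds to $u$, so it is an order-unit of $\mathcal V(C^*(E,C))$. The $C^*$-algebra $B=v_uC^*(E,C)v_u$ has unit $v_u$, and Lemma~\ref{lem:corner} gives $(\mathcal V(B),[1_B])\cong(\mathcal V(C^*(E,C)),[v_u])\cong(N,u)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AraGoodearl}
Ara and Goodearl, \emph{$C^*$-algebras of separated graphs}, J. Funct. Anal. 261 (2011).

\bibitem{FimaGermain}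
Fima and Germain, Adv. Math. 369 (2020).

\bibitem{Lolk}
Matias Lolk, \emph{On nuclearity and exactness of the tame $C^*$-algebras associated with finitely separated graphs}, arXiv:1705.04500 (2017).

\bibitem{Thomsen}
Thomsen, J. Funct. Anal. 201 (2003), 30--56.

\end{thebibliography}
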